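\title{The variety $\mathbb{P}(T_{\mathbb{P}^3})$ is not $D$-affine in positive characteristic}

\begin{abstract}
Let $X_n=\mathbb{P}(T_{\mathbb{P}^n})$ be the point--hyperplane incidence variety over an algebraically closed field of characteristic $p>0$. We show that $H^1(X_n,\mathcal{D}_{X_n})\neq 0$ for all $n\ge 3$ and all $p$, so that $X_n$ is not $D$-affine, although it is $D$-quasi-affine. For $n=3$ this answers a question of R\k{a}czka. The same argument applies to smooth quadrics of even dimension at least $4$, and it follows that in every positive characteristic the $D$-affine varieties $\mathrm{SL}_4/P$ are the point, $\mathbb{P}^3$ and its dual. The cohomology class comes from the first infinitesimal neighborhood of $X_n$ in $\mathbb{P}^n\times\mathbb{P}^n$, which becomes an extension of $\mathcal{O}_{X_n}$-modules after Frobenius push-forward and, suitably twisted, is split by no further push-forward.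
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is an algebraically closed field of characteristic $p>0$. For a smooth projective variety $X$ over $K$, let $\mathcal{D}_X$ be the sheaf of $K$-linear differential operators in the sense of Grothendieck; the definition is recalled in Section~\ref{sec:frob}. A \emph{$D$-module} is a left $\mathcal{D}_X$-module that is quasi-coherent as a left $\mathcal{O}_X$-module. The variety $X$ is \emph{$D$-quasi-affine} if every $D$-module is generated, as a $\mathcal{D}_X$-module, by its global sections. It is \emph{$D$-affine} if moreover $H^i(X,M)=0$ for all $i>0$ and all $D$-modules $M$.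

These are the two properties that quasi-coherent sheaves have on an affine variety, asked only of $D$-modules, and they have the same consequence. If $X$ is $D$-affine, then $\Gamma(X,-)$ is exact on $D$-modules and every $D$-module is the cokernel of a map of free $\mathcal{D}_X$-modules. The adjunction maps between $\Gamma(X,-)$ and $\mathcal{D}_X\otimes_{\Gamma(X,\mathcal{D}_X)}-$ are isomorphisms on free modules, hence on all modules, so $D$-modules on $X$ are the same as modules over the ring $\Gamma(X,\mathcal{D}_X)$.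

Among flag varieties the following is known: $\mathbb{P}^n$ and $\mathrm{SL}_3/B$ are $D$-affine for every $p>0$ (Haastert); $\mathrm{Gr}(2,4)$ is not $D$-affine for $p\ge 3$; and $\mathrm{Gr}(2,5)$ is not $D$-affine for any $p>0$ (Kashiwara--Lauritzen). Consider the point--hyperplane incidence variety
\[
X_n=\{(x,H)\in\mathbb{P}^n\times(\mathbb{P}^n)^*: x\in H\},
\]
the variety of flags $V_1\subset V_n\subset K^{n+1}$ with $\dim V_i=i$. With the convention $\mathbb{P}(E)=\operatorname{Proj}\operatorname{Sym}E$, whose points are rank-one quotients of $E$, we have $X_n=\mathbb{P}(T_{\mathbb{P}^n})$: a rank-one quotient of $T_{[V_1]}\mathbb{P}^n=\operatorname{Hom}(V_1,K^{n+1}/V_1)$ is given by a hyperplane of $K^{n+1}$ containing $V_1$. R\k{a}czka \cite{Raczka} asks: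

\begin{quote}
Is $\mathbb{P}(T_{\mathbb{P}^3})$ $D$-affine?
\end{quote}

\noindent For $p\ge3$ an answer completes the classification of $D$-affine flag varieties for $\mathrm{SL}_4$. There is evidence both ways. The variety $X_n$ is a $\mathbb{P}^{n-1}$-bundle over $\mathbb{P}^n$, so its base and fiber are $D$-affine, and so are the first two members $X_1\simeq\mathbb{P}^1$ and $X_2\simeq\mathrm{SL}_3/B$ of the family. On the other hand, the equation $\sum x_iy_i=0$ of $X_n$ is also the equation of an even-dimensional quadric, and $\mathrm{Gr}(2,4)$ is such a quadric. The second analogy is the right one.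

\begin{theorem}\label{thm:A}
For every $n\ge 3$ and every $p>0$ we have $H^1(X_n,\mathcal{D}_{X_n})\ne0$. Hence $\mathbb{P}(T_{\mathbb{P}^n})$ is not $D$-affine. In particular, $\mathbb{P}(T_{\mathbb{P}^3})$ is not $D$-affine for any $p>0$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p>0$ be arbitrary.
\begin{enumerate}
\item[(1)] $\mathbb{P}(T_{\mathbb{P}^n})$ is $D$-quasi-affine for all $n\ge1$. It is $D$-affine if and only if $n\le 2$.
\item[(2)] A smooth quadric $Q$ of even dimension $\ge4$ has $H^1(Q,\mathcal{D}_Q)\neq0$, so it is not $D$-affine. In particular $\mathrm{Gr}(2,4)$ is not $D$-affine also for $p=2$.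
\item[(3)] The variety of flags $V_{d_1}\subset\dots\subset V_{d_r}\subset K^N$ with $N\ge4$, $d_1=1$, $d_r=N-1$ is not $D$-affine. In particular $\mathrm{SL}_N/B$ is not $D$-affine for $N\ge4$.
\item[(4)] The $D$-affine varieties $\mathrm{SL}_4/P$, where $P$ is the stabilizer of a partial flag in $K^4$, are exactly the point, $\mathbb{P}^3$ and $(\mathbb{P}^3)^*$.
\end{enumerate}
\end{theorem}

In characteristic $p$, a nonzero class in $H^1(X,\mathcal{D}_X)$ is a self-extension of some Frobenius push-forward $F^r_*\mathcal{O}_X$ that remains nonsplit under all further push-forwards (Section~\ref{sec:frob}). We find such an extension in two independent steps, carried out for $X_n$ and for quadrics at once (Section~\ref{sec:setup}): an extension of $F_*L$ by $F_*L'$, for line bundles $L$ and $L'$, that never splits (Section~\ref{sec:ext}), and the fact that $L$ and $L'$ are direct summands of some $F^s_*\mathcal{O}_X$ (Section~\ref{sec:summands}). Each step restricts the pair $(L,L')$, and the restrictions are compatible exactly when $n\ge3$ (Section~\ref{sec:nonvan}).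 Sections~\ref{sec:quasi} and~\ref{sec:fib} prove the rest of Theorem~\ref{thm:B}.

\section{Differential operators and Frobenius push-forwards}\label{sec:frob}

Let $X$ be a smooth variety over $K$. The absolute Frobenius $F$ is the identity on the space $X$ and the map $a\mapsto a^p$ on functions. Let $q=p^r$. For an $\mathcal{O}_X$-module $M$, the module $F^r_*M$ is the same sheaf of abelian groups on which $a$ acts as $a^q$. We use the following standard facts.
\begin{enumerate}
\item[(F1)] $F^r_*$ is exact, and an $\mathcal{O}_X$-linear map $F^r_*A\to F^r_*B$ is an additive map $A\to B$ that commutes with multiplication by $q$-th powers of functions.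
\item[(F2)] If $t_1,\dots,t_d$ are \'etale coordinates on an open set, then $F^r_*\mathcal{O}_X$ is free there on the monomials $t^\alpha$ with $0\le\alpha_i<q$. So $F^r_*$ preserves locally free sheaves of finite rank.
\item[(F3)] For a line bundle $\mathcal{L}$ we have $F^{r*}\mathcal{L}\simeq\mathcal{L}^q$ and $F^r_*M\otimes\mathcal{L}\simeq F^r_*(M\otimes\mathcal{L}^q)$.
\item[(F4)] Duality for the finite flat morphism $F^r$ gives $(F^r_*\mathcal{L})^\vee\simeq F^r_*(\mathcal{L}^{-1}\otimes F^{r!}\mathcal{O}_X)$, and $F^{r!}\mathcal{O}_X\simeq\omega_X^{1-q}$ because $F^{r!}\omega_X\simeq\omega_X$.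
\end{enumerate}

Let $A$ be the ring of an affine open subset. The ring $A\otimes_KA$ acts on $\operatorname{End}_K(A)$ by $(a\otimes b)P=aPb$, and $da=a\otimes1-1\otimes a$ acts as the commutator $P\mapsto[a,P]$. The elements $da$ generate the ideal $I$ of the diagonal. An endomorphism $P$ is a \emph{differential operator of order $\le k$} if $I^{k+1}P=0$, and the sections of $\mathcal{D}_X$ over $\operatorname{Spec}A$ are the operators of finite order. Put
\[
\mathcal{D}_r=\mathcal{E}nd_{\mathcal{O}_X}(F^r_*\mathcal{O}_X).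
\]
By (F1) this is the sheaf of additive maps $\mathcal{O}_X\to\mathcal{O}_X$ commuting with $p^r$-th powers. They are $K$-linear since $K$ is perfect, and $\mathcal{D}_0\subset\mathcal{D}_1\subset\cdots$.

\begin{lemma}\label{lem:union}
$\mathcal{D}_X=\bigcup_r\mathcal{D}_r$.
\end{lemma}

\begin{proof}
With $q=p^r$ we have $(da)^q=d(a^q)\in I^q$. If $P$ has order $<q$, then $[a^q,P]=(da)^qP=0$ for all $a$, so $P\in\mathcal{D}_r$. Conversely, let $P\in\mathcal{D}_r$ and let $a_1,\dots,a_N$ generate $A$ as a $K$-algebra. Then $da_1,\dots,da_N$ generate $I$, so $I^{N(q-1)+1}$ lies in the ideal generated by the elements $(da_j)^q$, which kill $P$.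
\end{proof}

Cohomology on a noetherian space commutes with filtered colimits, and $\operatorname{Ext}^i(A,B)=H^i(X,\mathcal{H}om(A,B))$ for $A$ locally free of finite rank. Hence
\begin{equation}\label{eq:colim}
H^i(X,\mathcal{D}_X)=\varinjlim_r H^i(X,\mathcal{D}_r)=\varinjlim_r\operatorname{Ext}^i_{\mathcal{O}_X}(F^r_*\mathcal{O}_X,F^r_*\mathcal{O}_X).
\end{equation}

\begin{example}\label{ex:Pn}
Let $X=\mathbb{P}^n$ with coordinates $z_0,\dots,z_n$. On a standard chart a function is uniquely a sum $\sum_\beta v_\beta^q z^\beta$ over the monomials $z^\beta$ with exponents $\le q-1$ and $q\mid|\beta|$, where $v_\beta$ has degree $-|\beta|/q$. So $F^r_*\mathcal{O}_X$ is a sum of line bundles $\mathcal{O}(-a)$ with $0\le a\le(n+1)(q-1)/q<n+1$. Since $H^i(\mathbb{P}^n,\mathcal{O}(a-b))=0$ for $i>0$ and $a-b\ge -n$, every term in \eqref{eq:colim} vanishes for $i>0$.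
\end{example}

To prove that the colimit is nonzero it is not enough to find one nonzero term, since a class may die at a later stage. We need the transition maps.

\begin{lemma}\label{lem:transition}
Let $A,B$ be locally free of finite rank. The inclusion $\mathcal{H}om(A,B)\subset\mathcal{H}om(F_*A,F_*B)$ of sheaves of abelian groups induces on $H^1$ the map that sends the class of an extension $E$ to the class of $F_*E$.
\end{lemma}

\begin{proof}
The class of $0\to B\to E\to A\to0$ in $H^1(X,\mathcal{H}om(A,B))$ is the image of $\mathrm{id}_A$ under the connecting map of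
\[
0\to\mathcal{H}om(A,B)\to\mathcal{H}om(A,E)\to\mathcal{H}om(A,A)\to0.
\]
The inclusions $\mathcal{H}om(A,-)\subset\mathcal{H}om(F_*A,F_*-)$ map this sequence to the one attached to $0\to F_*B\to F_*E\to F_*A\to0$, and send $\mathrm{id}_A$ to $\mathrm{id}_{F_*A}$. Connecting maps are natural.
\end{proof}

We do not know the whole of $F^r_*\mathcal{O}_X$, and we do not need to: a summand $L$ of $F^s_*\mathcal{O}_X$ gives the summand $F^k_*L$ of $F^{s+k}_*\mathcal{O}_X$ for every $k$.

\begin{proposition}\label{prop:criterion}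
Let $L,L'$ be line bundles on $X$, each a direct summand of $F^s_*\mathcal{O}_X$ for the same $s$. Suppose given extensions $e_k\in\operatorname{Ext}^1_{\mathcal{O}_X}(F^k_*L,F^k_*L')$ for $k\ge1$ with $F_*e_k=e_{k+1}$ and $e_k\neq0$ for all $k$. Then $H^1(X,\mathcal{D}_X)\neq0$.
\end{proposition}

\begin{proof}
Let $G=F^s_*\mathcal{O}_X$ and choose $L\xrightarrow{\iota}G\xrightarrow{\pi}L$ and $L'\xrightarrow{\iota'}G\xrightarrow{\pi'}L'$ with $\pi\iota=1$ and $\pi'\iota'=1$. Put $\mathcal{H}_k=\mathcal{H}om(F^k_*L,F^k_*L')$, an increasing sequence of sheaves of additive maps $L\to L'$. The maps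
\[
\mathcal{H}_k\to\mathcal{E}nd(F^k_*G)=\mathcal{D}_{s+k},\quad\varphi\mapsto\iota'\varphi\pi,\qquad\quad \mathcal{D}_{s+k}\to\mathcal{H}_k,\quad\psi\mapsto\pi'\psi\iota
\]
compose to the identity of $\mathcal{H}_k$ and are given by formulas independent of $k$. So $\varinjlim_kH^1(X,\mathcal{H}_k)$ is a direct summand of $\varinjlim_kH^1(X,\mathcal{D}_{s+k})=H^1(X,\mathcal{D}_X)$. By Lemma~\ref{lem:transition} the classes $e_k$ define an element of $\varinjlim_kH^1(X,\mathcal{H}_k)$. An element of a filtered colimit vanishes only if it vanishes at some finite stage, so this element is nonzero.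
\end{proof}

\section{One equation, two gradings}\label{sec:setup}

Let $S=K[x_1,\dots,x_m,y_1,\dots,y_m]$, $f=\sum_{j=1}^mx_jy_j$ and $R=S/(f)$; write $\bar s$ for the class of $s$ in $R$. We grade $S$ by a group $\Lambda$ in one of two ways, and let $X=\{f=0\}\subset Y$.
\begin{enumerate}
\item[(I)] \emph{Incidence case.} Here $m=n+1\ge3$, $\Lambda=\mathbb{Z}^2$, $\deg x_j=(1,0)$, $\deg y_j=(0,1)$, and $Y=\mathbb{P}^n\times\mathbb{P}^n$. Then $X=X_n$. Put $\gamma=(1,1)$ and $\kappa=(n,n)$.
\item[(Q)] \emph{Quadric case.} Here $m\ge2$, $\Lambda=\mathbb{Z}$, all variables have degree $1$, and $Y=\mathbb{P}^{2m-1}$. Then $X$ is a quadric of dimension $2m-2$. Put $\gamma=2$ and $\kappa=2m-2$.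
\end{enumerate}
In both cases $\gamma=\deg f$. The partial derivatives of $f$ are the variables, so $X$ is smooth, and adjunction gives $\omega_X=\mathcal{O}_X(-\kappa)$. For $\delta\in\Lambda$ let $|\delta|\in\mathbb{Z}$ be the corresponding total degree: the sum of the two components in case (I), and $\delta$ itself in case (Q). Inequalities in $\Lambda$ are meant componentwise.

A \emph{chart} is an affine open set $U_g=\{g\neq0\}\subset Y$ with $g=x_iy_j$ in case (I) and $g$ a variable in case (Q). The ring $S_g$ contains a homogeneous unit of every degree, and the sections of $\mathcal{O}_X(\delta)$ on $U_g$ are $(R_g)_\delta$.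

We have $H^0(Y,\mathcal{O}_Y(\delta))=S_\delta$ and $H^1(Y,\mathcal{O}_Y(\delta))=0$ for all $\delta$; in case (I) this follows from the K\"unneth formula and $n\ge2$. The sequence $0\to\mathcal{O}_Y(\delta-\gamma)\xrightarrow{f}\mathcal{O}_Y(\delta)\to\mathcal{O}_X(\delta)\to0$ therefore gives
\begin{equation}\label{eq:H0}
H^0(X,\mathcal{O}_X(\delta))=S_\delta/fS_{\delta-\gamma}=R_\delta\qquad\text{for all }\delta\in\Lambda.
\end{equation}
The same sequence shows where not to look. In case (Q), and in case (I) with $n\ge3$, also $H^2(Y,\mathcal{O}_Y(\delta-\gamma))=0$, so $H^1(X,\mathcal{O}_X(\delta))=0$ for all $\delta$. Thus there is no nonsplit extension between the line bundles $\mathcal{O}_X(\delta)$ themselves. The classes $e_k$ of Proposition~\ref{prop:criterion} cannot be push-forwards of a class $e_0$ on $X$; they have to be created by Frobenius.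

\section{An extension that no push-forward splits}\label{sec:ext}

A class $e_0$ does exist on $Y$. Let $2X\subset Y$ be the subscheme defined by $f^2$. For $\lambda\in\Lambda$, the sequence $0\to(f)/(f^2)\to S/(f^2)\to R\to0$ gives an exact sequence of $\mathcal{O}_Y$-modules
\begin{equation}\label{eq:thick}
0\to\mathcal{O}_X(-\lambda)\xrightarrow{\ f\ }\mathcal{O}_{2X}(\gamma-\lambda)\to\mathcal{O}_X(\gamma-\lambda)\to0 .
\end{equation}
The middle term is not an $\mathcal{O}_X$-module. But let $k\ge1$ and $q=p^k$, and apply $F^k_{Y*}$. A local equation of $X$ now acts through its $q$-th power, which kills $\mathcal{O}_{2X}$ because $q\ge2$. On $\mathcal{O}_X$-modules $F_{Y*}$ and $F_{X*}$ agree, so we obtain extensions of $\mathcal{O}_X$-modules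
\[
e_k(\lambda):\quad0\to F^k_*\mathcal{O}_X(-\lambda)\to F^k_{Y*}\mathcal{O}_{2X}(\gamma-\lambda)\to F^k_*\mathcal{O}_X(\gamma-\lambda)\to0,
\]
and $F_*e_k(\lambda)=e_{k+1}(\lambda)$. We translate the splitting of $e_k(\lambda)$ into a statement on polynomials: it is a way of ``dividing by $f$'' that respects $q$-th powers.

\begin{lemma}\label{lem:rho}
Let $q=p^k$, $k\ge1$. Then $e_k(\lambda)=0$ if and only if there are additive maps $\rho\colon S_\delta\to R_{\delta-\gamma}$, for all $\delta\in\gamma-\lambda+q\Lambda$, such that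
\begin{enumerate}
\item[(a)] $\rho(fs)=\bar s$ for $s\in S_{\delta-\gamma}$,
\item[(b)] $\rho(h^qs)=\bar h^{\,q}\rho(s)$ for $s\in S_\delta$ and homogeneous $h\in S$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that $e_k(\lambda)$ splits, and let $\rho_0$ be a retraction. On a chart $U_g$ it is an additive map $((S/f^2)_g)_{\gamma-\lambda}\to(R_g)_{-\lambda}$ that commutes with $q$-th powers of elements of degree $0$ and satisfies $\rho_0(fs)=\bar s$. For $\nu\in\Lambda$ choose a unit $t\in S_g$ of degree $\nu$ and put $\rho_\nu(s)=t^q\rho_0(t^{-q}s)$ for $s$ of degree $\gamma-\lambda+q\nu$. Two choices of $t$ differ by a unit of degree $0$, so $\rho_\nu$ does not depend on $t$ and the local maps glue to a map of sheaves $\mathcal{O}_{2X}(\gamma-\lambda+q\nu)\to\mathcal{O}_X(-\lambda+q\nu)$ with $\rho_\nu(fs)=\bar s$. If $h$ has degree $\nu'$ and $t'$ is a unit of degree $\nu'$, then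
\[
\rho_{\nu+\nu'}(h^qs)=(tt')^q\rho_0\bigl((h/t')^q\,t^{-q}s\bigr)=h^q\rho_\nu(s).
\]
Take global sections, compose with $S_\delta\to H^0(2X,\mathcal{O}_{2X}(\delta))$, and identify the target with $R_{\delta-\gamma}$ by \eqref{eq:H0}.

Conversely, given $\rho$, property (a) gives $\rho(f^2s)=\overline{fs}=0$, and by (b) the formula $\rho(s/g^{qN})=\rho(s)/g^{qN}$ extends $\rho$ to the localizations at the elements $g$ defining the charts. The parts of degree $\gamma-\lambda$ glue to a retraction of $e_k(\lambda)$.
\end{proof}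

For most $\lambda$ such a map $\rho$ exists, and seeing why tells us which $\lambda$ to choose.

\begin{remark}\label{rem:laplace}
The operator $\Delta=\sum_j\partial_{x_j}\partial_{y_j}$ has degree $-\gamma$ and commutes with multiplication by $p$-th powers. By the Leibniz rule and Euler's identity, for $s$ homogeneous,
\[
\Delta(fs)=ms+\sum_j\bigl(x_j\partial_{x_j}s+y_j\partial_{y_j}s\bigr)+f\Delta s=(m+|\deg s|)\,s+f\Delta s .
\]
In Lemma~\ref{lem:rho}(a) we have $|\deg s|\equiv-|\lambda|\pmod p$. So if $|\lambda|\not\equiv m\pmod p$, then $\rho(s)=(m-|\lambda|)^{-1}\,\overline{\Delta s}$ satisfies (a) and (b), and $e_k(\lambda)=0$ for all $k\ge1$.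
\end{remark}

We therefore take $|\lambda|=m$. The degrees $\lambda\ge0$ with $|\lambda|=m$ are the degrees of the monomials $x_1\cdots x_i\,y_{i+1}\cdots y_m$ with $0\le i\le m$, which contain one variable from each term of $f$. These monomials also supply the proof of nonsplitting.

\begin{example}\label{ex:small}
Let $X=X_3$, $p=q=2$ and $\lambda=(2,2)$, so that $e_1(\lambda)$ is an extension of $F_*\mathcal{O}_X(-1,-1)$ by $F_*\mathcal{O}_X(-2,-2)$. If it splits, $\rho$ is defined on all bidegrees with both components odd and lowers the bidegree by $(1,1)$. Let $u=x_1x_2y_3y_4$. Each term of $fu$ contains a square: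
\[
fu=x_1^2\,(x_2y_1y_3y_4)+x_2^2\,(x_1y_2y_3y_4)+y_3^2\,(x_1x_2x_3y_4)+y_4^2\,(x_1x_2x_4y_3).
\]
The factors in parentheses have bidegrees $(1,3),(1,3),(3,1),(3,1)$, so $\rho$ is defined on them. Evaluating $\rho(fu)$ once by (a) and once by (b) gives
\[
x_1x_2y_3y_4=x_1^2\,s_1(y)+x_2^2\,s_2(y)+y_3^2\,s_3(x)+y_4^2\,s_4(x)+fs
\]
with quadratic forms $s_1,\dots,s_4$ and $s\in S_{(1,1)}$. Every monomial on the right is divisible by one of $x_1^2,x_2^2,y_3^2,y_4^2$ or by some $x_jy_j$, and the monomial on the left is not. So $e_1(2,2)\ne0$.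
\end{example}

\begin{lemma}\label{lem:nonsplit}
Let $0\le i\le m$, $w=x_1\cdots x_i\,y_{i+1}\cdots y_m$ and $\lambda=\deg w$. Then $e_k(\lambda)\ne0$ for every $k\ge1$.
\end{lemma}

\begin{proof}
Let $q=p^k$ and suppose that $\rho$ exists as in Lemma~\ref{lem:rho}. Write $w=z_1\cdots z_m$ with $z_j\in\{x_j,y_j\}$, and let $z_j'$ be the other variable of the pair, so that $z_jz_j'=x_jy_j$. Put $u=w^{q-1}$ and $v_j=z_j'u/z_j^{q-1}\in S$. Then
\[
fu=\sum_{j=1}^mz_jz_j'u=\sum_{j=1}^mz_j^q\,v_j .
\]
The degrees are $\deg(fu)=\gamma-\lambda+q\lambda$ and $\deg v_j=\gamma-\lambda+q(\lambda-\deg z_j)$, so $\rho$ is defined on $fu$ and on each $v_j$. By (a) and (b),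
\[
\bar u=\rho(fu)=\sum_j\bar z_j^{\,q}\rho(v_j)\quad\text{in }R .
\]
Lifting each $\rho(v_j)\in R$ to $S$, we find $u\in(z_1^q,\dots,z_m^q,f)$. This ideal is contained in the monomial ideal generated by $z_1^q,\dots,z_m^q$ and $x_1y_1,\dots,x_my_m$. A monomial lies in a monomial ideal only if one of the generators divides it. But $u$ has exponent $q-1$ in each $z_j$ and does not involve $z_j'$. This is a contradiction.
\end{proof}

The argument is global at exactly one point: by \eqref{eq:H0} the elements $\rho(v_j)$ lie in $R$ and have no denominators. On the open set $y_1\ne0$, for instance, $s\mapsto y_1^{-1}\,\overline{\partial_{x_1}s}$ is a retraction.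

\section{Line bundle summands of $F^s_*\mathcal{O}_X$}\label{sec:summands}

On $X$ the decomposition of Example~\ref{ex:Pn} is not available, since $R$ is not free over its subring of $q$-th powers. But one can still split off single line bundles. An inclusion $\mathcal{O}_X(-\lambda)\to F^s_*\mathcal{O}_X$ is of the form $v\mapsto hv^q$ with $h$ of degree $q\lambda$. The difficulty is the projection. On $S$, projections are obtained by extracting a coefficient with respect to the monomial basis over the $q$-th powers, but such a map need not preserve the ideal $(f)$. Multiplying first by $f^{q-1}$ repairs this, because it turns a multiple of $f$ into a multiple of $f^q$.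

\begin{lemma}\label{lem:summand}
Let $q=p^s$ and let $\lambda\in\Lambda$ satisfy $0\le q\lambda\le(q-1)\kappa$. Then $\mathcal{O}_X(-\lambda)$ is a direct summand of $F^s_*\mathcal{O}_X$.
\end{lemma}

\begin{proof}
There is a monomial $h$ of degree $q\lambda$ that involves neither $x_m$ nor $y_m$ and has all exponents $\le q-1$. Indeed, an integer in $[0,N(q-1)]$ is a sum of $N$ integers in $[0,q-1]$; apply this in case (I) to each component of $q\lambda$ and the $N=n$ variables $x_1,\dots,x_n$, respectively $y_1,\dots,y_n$, and in case (Q) to the $N=2m-2$ variables other than $x_m,y_m$. Put $\mu=h\,(x_my_m)^{q-1}$, a monomial with exponents $\le q-1$ and degree $q\lambda+(q-1)\gamma$.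

Since $K$ is perfect, every $s\in S$ is uniquely $s=\sum_\beta s_\beta^{\,q}z^\beta$, where $z^\beta$ runs over the monomials in the $2m$ variables with exponents $\le q-1$ and $s_\beta\in S$. Let $\tau(s)$ be the component $s_\beta$ for $z^\beta=\mu$. Then $\tau$ is additive, $\tau(g^qs)=g\,\tau(s)$, and $\tau$ maps $S_\delta$ to $S_{(\delta-\deg\mu)/q}$, which is read as $0$ if the index is not in $\Lambda$. Put $\theta(s)=\tau(f^{q-1}s)$. Then
\[
\theta(g^qs)=g\,\theta(s),\qquad\theta(fs)=\tau(f^qs)=f\,\tau(s),
\]
so $\theta$ induces a map $\theta\colon R\to R$ that sends degree $\delta$ to degree $(\delta-q\lambda)/q$. In particular $\theta(h)\in K$, and $\theta(h)^q$ is the coefficient of $\mu$ in $f^{q-1}h$. This is the coefficient of $(x_my_m)^{q-1}$ in $f^{q-1}$, which is $1$. Hence $\theta(h)=1$.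

On a chart $U_g$ extend $\theta$ to $R_g$ by $\theta(s/g^{qN})=\theta(s)/g^N$. The maps $(R_g)_0\to(R_g)_{-\lambda}$ glue to an $\mathcal{O}_X$-linear map $\pi\colon F^s_*\mathcal{O}_X\to\mathcal{O}_X(-\lambda)$. The map $\iota\colon\mathcal{O}_X(-\lambda)\to F^s_*\mathcal{O}_X$, $v\mapsto hv^q$, is additive and satisfies $\iota(av)=a^q\iota(v)$, so it is $\mathcal{O}_X$-linear, and $\pi\iota(v)=\theta(hv^q)=v\,\theta(h)=v$.
\end{proof}

\begin{remark}\label{rem:sharp}
The hypothesis of Lemma~\ref{lem:summand} is necessary. By (F3), (F4) and \eqref{eq:H0},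
\[
\operatorname{Hom}(\mathcal{O}_X(-\lambda),F^s_*\mathcal{O}_X)=R_{q\lambda},\qquad\operatorname{Hom}(F^s_*\mathcal{O}_X,\mathcal{O}_X(-\lambda))=R_{(q-1)\kappa-q\lambda},
\]
and both groups are nonzero if $\mathcal{O}_X(-\lambda)$ is a summand. In Example~\ref{ex:small}, the bundle $\mathcal{O}_X(-2,-2)$ is therefore not a summand of $F_*\mathcal{O}_X$, since $2\cdot2>3\cdot1$. It is a summand of $F^2_*\mathcal{O}_X$, with $h=x_1^3x_2^3x_3^2\,y_1^3y_2^3y_3^2$, and so is $\mathcal{O}_X(-1,-1)$, with $h=x_1^3x_2\,y_1^3y_2$.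
\end{remark}

\section{Nonvanishing of $H^1(X,\mathcal{D}_X)$}\label{sec:nonvan}

It remains to find $\lambda$ as in Lemma~\ref{lem:nonsplit} such that both $\lambda$ and $\lambda-\gamma$ satisfy the hypothesis of Lemma~\ref{lem:summand}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We are in case (I) with $n\ge3$. Choose $i$ with $2\le i\le n-1$, and let $\lambda=(i,\,n+1-i)$, the degree of $x_1\cdots x_i\,y_{i+1}\cdots y_m$. All components of $\lambda$ and of $\lambda-\gamma=(i-1,\,n-i)$ lie in $[0,n-1]$. Choose $q=p^s\ge n$. Then $(n-1)q\le n(q-1)$, so by Lemma~\ref{lem:summand} both $L=\mathcal{O}_X(\gamma-\lambda)$ and $L'=\mathcal{O}_X(-\lambda)$ are summands of $F^s_*\mathcal{O}_X$. By Lemma~\ref{lem:nonsplit} the classes $e_k(\lambda)$ are nonzero, and Proposition~\ref{prop:criterion} gives $H^1(X_n,\mathcal{D}_{X_n})\ne0$. Since $\mathcal{D}_{X_n}$ is itself a $D$-module, $X_n$ is not $D$-affine.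
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
We first check that a smooth quadric $Q\subset\mathbb{P}(V^*)$ of dimension $2m-2$ has the equation $f=0$ in suitable coordinates, in any characteristic. Let $\psi$ be the quadratic form on the $2m$-dimensional space $V$ defining $Q$, let $B(v,v')=\psi(v+v')-\psi(v)-\psi(v')$, and let $W$ be the radical of $B$. The singular points of $Q$ are the lines in $W$ on which $\psi$ vanishes. If $p\ne2$, then $2\psi(v)=B(v,v)$ vanishes on $W$, so $W=0$. If $p=2$, then $\sqrt{\psi}$ is a linear form on $W$ with trivial kernel, so $\dim W\le1$; and $B$ is alternating, so $\dim W$ is even and again $W=0$. Now pick $e\ne0$ with $\psi(e)=0$ and $e'$ with $B(e,e')=1$. Replacing $e'$ by $e'-\psi(e')e$ makes $\psi(e')=0$, so $\psi(xe+ye')=xy$. Continue by induction on the orthogonal complement of $e,e'$.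

So we are in case (Q) with $m\ge3$. Take $i=m$, so $w=x_1\cdots x_m$, $\lambda=m$ and $\lambda-\gamma=m-2$. Choose $q=p^s\ge4$. The inequality $qm\le(q-1)(2m-2)$ is equivalent to $(m-2)q\ge2m-2$, which holds because $4(m-2)\ge2m-2$ for $m\ge3$. Then $0\le q(m-2)\le(q-1)(2m-2)$ as well. So $L=\mathcal{O}_Q(2-m)$ and $L'=\mathcal{O}_Q(-m)$ are summands of $F^s_*\mathcal{O}_Q$, and Lemma~\ref{lem:nonsplit} and Proposition~\ref{prop:criterion} give $H^1(Q,\mathcal{D}_Q)\neq0$. The Pl\"ucker equation $p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}=0$ shows that $\mathrm{Gr}(2,4)$ is the case $m=3$.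
\end{proof}

\begin{remark}\label{rem:small}
The construction yields nothing in the excluded small cases. For $X_2$, Remark~\ref{rem:sharp} confines the components of $\lambda$ and $\lambda-\gamma$ to $\{0,1\}$, which forces $\lambda=(1,1)$; then $m-|\lambda|=1$, and $\Delta$ splits every $e_k(\lambda)$ by Remark~\ref{rem:laplace}. This agrees with the $D$-affinity of $\mathrm{SL}_3/B$. For the quadric surface, $m=2$, both $\lambda$ and $\lambda-2$ would have to lie in $\{0,1\}$. In both cases Lemma~\ref{lem:nonsplit} still holds; it is the summand $L'$ that is missing.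
\end{remark}

\section{$D$-quasi-affinity of $X_n$}\label{sec:quasi}

We prove Theorem~\ref{thm:B}(1). For $n=1$ the variety is $\mathbb{P}^1$, which is $D$-affine (Haastert). Let $n\ge2$ and $X=X_n$. We reduce generation of all $D$-modules to global generation of one family of vector bundles, and then test this at one point.

Let $M$ be a $D$-module. It is the union of its coherent $\mathcal{O}_X$-submodules, and $\mathcal{O}_X(1,1)$ is ample, so there is a surjection $\bigoplus_\alpha\mathcal{O}_X(-c_\alpha,-c_\alpha)\to M$ of $\mathcal{O}_X$-modules with $c_\alpha\ge0$. It extends to a surjection of $D$-modules $\bigoplus_\alpha\mathcal{D}_X\otimes_{\mathcal{O}_X}\mathcal{O}_X(-c_\alpha,-c_\alpha)\to M$, the tensor product being taken for the right $\mathcal{O}_X$-structure of $\mathcal{D}_X$. Fix $c\ge0$ and $\mathcal{N}=\mathcal{O}_X(-c,-c)$. It suffices to show that $\mathcal{D}_X\otimes\mathcal{N}=\bigcup_r\mathcal{D}_r\otimes\mathcal{N}$ is generated by global sections, and we show that $\mathcal{D}_r\otimes\mathcal{N}$ is globally generated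 even as a left $\mathcal{O}_X$-module for large $r$.

Let $q=p^r$, and let $\mathcal{O}^q\subset\mathcal{O}=\mathcal{O}_X$ be the subsheaf of $q$-th powers. Then, as left $\mathcal{O}$-modules,
\[
\mathcal{D}_r\otimes_{\mathcal{O}}\mathcal{N}=\mathcal{H}om_{\mathcal{O}^q}(\mathcal{N}^\vee,\mathcal{O})=\mathcal{O}\otimes_{\mathcal{O}^q}\mathcal{H}om_{\mathcal{O}^q}(\mathcal{N}^\vee,\mathcal{O}^q)=F^{r*}\bigl((F^r_*\mathcal{N}^\vee)^\vee\bigr).
\]
The first map sends $P\otimes\nu$ to $\ell\mapsto P(\ell(\nu))$ and is an isomorphism because $\mathcal{N}$ is locally trivial; the second equality holds because $\mathcal{N}^\vee$ is locally free of finite rank over $\mathcal{O}^q$ by (F2); the third is the identification $\mathcal{O}\simeq\mathcal{O}^q$, $a\mapsto a^q$. Pull-backs of globally generated sheaves are globally generated. By (F4) and $\omega_X=\mathcal{O}_X(-n,-n)$,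
\[
(F^r_*\mathcal{N}^\vee)^\vee\simeq F^r_*(\mathcal{N}\otimes\omega_X^{1-q})=F^r_*\mathcal{O}_X(N,N),\qquad N=n(q-1)-c .
\]
So the next lemma shows that $X_n$ is $D$-quasi-affine.

\begin{lemma}\label{lem:gg}
If $q-1\ge2c$, then $F^r_*\mathcal{O}_X(N,N)$ is globally generated.
\end{lemma}

\begin{proof}
For a closed point $x$ let $\mathfrak{m}_x^{[q]}$ be the ideal generated by the $q$-th powers of elements of $\mathfrak{m}_x$. The fiber of $F^r_*\mathcal{O}_X(N,N)$ at $x$ is $\mathcal{O}_X(N,N)\otimes\mathcal{O}_X/\mathfrak{m}_x^{[q]}$, with $K$ acting through $q$-th powers. By Nakayama's lemma, and since $K$ is perfect, we must show that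
\begin{equation}\label{eq:eval}
H^0(X,\mathcal{O}_X(N,N))\to\mathcal{O}_X(N,N)\otimes\mathcal{O}_X/\mathfrak{m}_x^{[q]}
\end{equation}
is surjective for all $x$. The group $\mathrm{GL}_m(K)$ acts transitively on $X$ and preserves $\mathcal{O}_X(N,N)$, so one point suffices. Take $x=([1:0:\dots:0],[0:\dots:0:1])$ and set $x_1=y_m=1$. With $\xi_i,\eta_i$ the remaining coordinates, the equation of $X$ is
\begin{equation}\label{eq:local}
\eta_1+\sum_{i=2}^n\xi_i\eta_i+\xi_m=0 .
\end{equation}
Eliminating $\xi_m$, we see that the chart is an affine space with coordinates $\xi_2,\dots,\xi_n,\eta_1,\dots,\eta_n$. The target of \eqref{eq:eval} has as basis the monomials $\xi^\alpha\eta^\beta$ in these coordinates with exponents $\le q-1$. The image contains all monomials in $\xi_2,\dots,\xi_n,\xi_m,\eta_1,\dots,\eta_n$ of $\xi$-degree $\le N$ and $\eta$-degree $\le N$, since these are the dehomogenized monomials of bidegree $(N,N)$.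

Take a basis monomial $\xi^\alpha\eta^\beta$. There are only $n-1$ coordinates $\xi_i$, so $|\alpha|\le(n-1)(q-1)\le N$, using $c\le q-1$. If $|\beta|\le N$, the monomial is in the image. Otherwise the $\eta$-degree is too large while the $\xi$-degree has room to spare, and \eqref{eq:local} lets us trade $\eta_1$ for terms of $\xi$-degree one. The room is $N-(n-1)(q-1)=q-1-c$, so we keep $c$ of the factors $\eta_1$. From $|\beta|>n(q-1)-c$ and $\beta_i\le q-1$ we get $\beta_1>q-1-c\ge c$. Substitute
\[
\eta_1^{\beta_1}=\eta_1^{c}\Bigl(-\xi_m-\sum_{i=2}^n\xi_i\eta_i\Bigr)^{\beta_1-c}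
\]
and expand. Each term is a scalar times $\xi^\alpha\,\xi_m^{j}\,\eta_1^c\prod_{i=2}^n\xi_i^{k_i}\eta_i^{\beta_i+k_i}$ with $j+\sum_ik_i=\beta_1-c$. It vanishes modulo $\mathfrak{m}_x^{[q]}$ unless $\beta_i+k_i\le q-1$ for all $i\ge2$. A remaining term has $\xi$-degree
\[
|\alpha|+\beta_1-c\le(n-1)(q-1)+(q-1)-c=N
\]
and $\eta$-degree at most $c+(n-1)(q-1)$, which is $\le N$ because $2c\le q-1$. So every term, and hence $\xi^\alpha\eta^\beta$, lies in the image.
\end{proof}

Finally, $X_1\simeq\mathbb{P}^1$ and $X_2\simeq\mathrm{SL}_3/B$ are $D$-affine (Haastert), and $X_n$ is not $D$-affine for $n\ge3$ by Theorem~\ref{thm:A}. This proves Theorem~\ref{thm:B}(1).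

\section{Fibrations and flag varieties}\label{sec:fib}

A nonzero class in $H^1(W,\mathcal{D}_W)$ obstructs the $D$-affinity of every variety fibered over $W$ with acyclic fibers. The test module is the pull-back of $\mathcal{D}_W$. That it is a $D$-module is a case of a general fact: on smooth varieties left $\mathcal{D}$-modules are the same as stratified sheaves, and these pull back (Grothendieck, Berthelot). Here the action can be written down.

\begin{lemma}\label{lem:fib}
Let $g\colon Z\to W$ be a morphism of smooth projective varieties with $g_*\mathcal{O}_Z=\mathcal{O}_W$ and $R^ig_*\mathcal{O}_Z=0$ for $i>0$. If $H^1(W,\mathcal{D}_W)\ne0$, then $Z$ is not $D$-affine.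
\end{lemma}

\begin{proof}
Let $q=p^r$, write $\mathcal{D}_{W,r}$ for the sheaf $\mathcal{D}_r$ on $W$, and let $\mathcal{T}_r$ be the sheaf of $g^{-1}\mathcal{O}_W^q$-linear maps $g^{-1}\mathcal{O}_W\to\mathcal{O}_Z$. There is an $\mathcal{O}_Z$-linear map $g^*\mathcal{D}_{W,r}\to\mathcal{T}_r$ sending $a\otimes P$ to $b\mapsto a\cdot g^\#(P(b))$. Locally $\mathcal{O}_W$ has a finite basis $b_1,\dots,b_l$ over $\mathcal{O}_W^q$ by (F2), and evaluation at the $b_j$ identifies $\mathcal{D}_{W,r}$ with $\mathcal{O}_W^{\oplus l}$ and $\mathcal{T}_r$ with $\mathcal{O}_Z^{\oplus l}$. So $\mathcal{D}_{W,r}$ is locally free of finite rank as a left $\mathcal{O}_W$-module and the map is an isomorphism, compatibly with $r$. Hence $g^*\mathcal{D}_W=\bigcup_r\mathcal{T}_r$. If $P\in\mathcal{D}_{Z,r'}$ and $\varphi\in\mathcal{T}_r$, then $P\circ\varphi\in\mathcal{T}_{\max(r,r')}$. By Lemma~\ref{lem:union}, composition makes the quasi-coherent sheaf $g^*\mathcal{D}_W$ a $D$-module on $Z$.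

By the projection formula $R^ig_*g^*\mathcal{D}_{W,r}=\mathcal{D}_{W,r}\otimes R^ig_*\mathcal{O}_Z$, which is $\mathcal{D}_{W,r}$ for $i=0$ and zero for $i>0$. The Leray spectral sequence gives $H^1(Z,g^*\mathcal{D}_{W,r})=H^1(W,\mathcal{D}_{W,r})$, naturally in $r$. In the colimit, $H^1(Z,g^*\mathcal{D}_W)=H^1(W,\mathcal{D}_W)\neq0$.
\end{proof}

For $J\subset\{1,\dots,N-1\}$ let $\mathrm{Fl}_J$ be the variety of flags $(V_d)_{d\in J}$ in $K^N$ with $\dim V_d=d$. For $J'\subset J$ the forgetful map $g\colon\mathrm{Fl}_J\to\mathrm{Fl}_{J'}$ satisfies the first hypothesis of Lemma~\ref{lem:fib}. Indeed, the successive quotients of the tautological flag on $\mathrm{Fl}_{J'}$ are locally free, so over a small affine open $U$ they are trivial. A point of $g^{-1}(U)$ is a point of $U$ together with a flag in each successive quotient, so $g^{-1}(U)\simeq U\times\Phi$ with $\Phi$ a product of flag varieties. We have $H^0(\Phi,\mathcal{O}_\Phi)=K$ and $H^i(\Phi,\mathcal{O}_\Phi)=0$ for $i>0$ (Kempf), and $H^i(U\times\Phi,\mathcal{O})=\mathcal{O}(U)\otimes_KH^i(\Phi,\mathcal{O}_\Phi)$.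

\begin{proof}[Proof of Theorem~\ref{thm:B}(3) and (4)]
(3) If $N\ge4$ and $1,N-1\in J$, then $\mathrm{Fl}_J$ maps to $\mathrm{Fl}_{\{1,N-1\}}=X_{N-1}$. Apply Theorem~\ref{thm:A} and Lemma~\ref{lem:fib}. The case $J=\{1,\dots,N-1\}$ is $\mathrm{SL}_N/B$.

(4) The varieties $\mathrm{SL}_4/P$ are the $\mathrm{Fl}_J$ with $J\subset\{1,2,3\}$. For $J=\emptyset$ we get the point, where $D$-modules are vector spaces, so it is $D$-affine. For $J=\{1\}$ and $J=\{3\}$ we get $\mathbb{P}^3$ and $(\mathbb{P}^3)^*$, which are $D$-affine (Haastert). For $J=\{1,3\}$ we get $X_3$, which is not $D$-affine by Theorem~\ref{thm:A}. The remaining sets $\{2\},\{1,2\},\{2,3\},\{1,2,3\}$ contain $2$, so $\mathrm{Fl}_J$ maps to $\mathrm{Fl}_{\{2\}}=\mathrm{Gr}(2,4)$, which has $H^1(\mathrm{Gr}(2,4),\mathcal{D})\ne0$ by Theorem~\ref{thm:B}(2). By Lemma~\ref{lem:fib} these four varieties are not $D$-affine.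
\end{proof}

\begin{thebibliography}{1}

\bibitem{Raczka}
Feliks R\k{a}czka, \emph{$D$-affinity of Quadrics Revisited}, arXiv:2601.13340 (2026).

\end{thebibliography}
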